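# Positive harmonic functions off a Cantor set whose ratio is $|A|^2$

## 1. "No such Cantor set": a plausible answer and its first tests

Can two positive harmonic functions vanish on a Cantor set $\Gamma$ in such a way that their ratio on $\Gamma$ is the squared modulus of a holomorphic function? The answer that one would first guess is: never, apart from trivial cases. A Cantor set is broken into dust, the ratio on $\Gamma$ is dictated by two functions living off $\Gamma$, and $|A|^2$ comes from an analytic function defined on the whole disk that has no reason to know about $\Gamma$. Let us make the question precise and test the guess.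

Throughout, $\mathbb D$ is the open unit disk, $B(a,r)$ is the open disk with center $a$ and radius $r$, and $\overline B(a,r)$ is its closure.

**Definition.** A *Cantor set* is a compact, perfect (no isolated points), totally disconnected set. Let $\Gamma\subset\mathbb D$ be a Cantor set and $\Omega=\mathbb D\setminus\Gamma$. A function $\mathcal U$ on $\Omega$ *vanishes continuously on $\Gamma$* if $\mathcal U(z)\to0$ as $z\to\zeta$, $z\in\Omega$, for every $\zeta\in\Gamma$. An *admissible triple* for $\Gamma$ is $(\mathcal U,\mathcal V,A)$ where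

- $\mathcal U,\mathcal V$ are positive, non-proportional harmonic functions in $\Omega$ vanishing continuously on $\Gamma$ (nothing is required on the unit circle);
- $A$ is holomorphic on $\mathbb D$, and for each $\zeta\in\Gamma$ the limit
$$\frac{\mathcal U}{\mathcal V}(\zeta):=\lim_{z\to\zeta,\ z\in\Omega}\frac{\mathcal U(z)}{\mathcal V(z)}$$
exists and equals $|A(\zeta)|^2$;
- $|A|^2$ is not constant on $\Gamma$.

The question is from Dimitris Vardakis, Alexander Volberg, "Free boundary problems via Sakai's theorem", arXiv:2105.14570 (2021). The conjecture to be proved or disproved is: *no Cantor set $\Gamma\subset\mathbb D$ has an admissible triple.* The existence of the limits is known for a wide class of Cantor sets, for example for all regular Cantor sets of positive Hausdorff dimension, so the real content is the equality with $|A|^2$.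

If $\mathcal U=c\,\mathcal V$, the ratio is constant. So once $|A|^2$ is non-constant on $\Gamma$, non-proportionality is automatic.

**Test 1: $\Gamma$ of capacity zero.** Suppose $\Gamma$ is polar. Then $\mathcal V$ is bounded and harmonic near $\Gamma$ off a closed polar set, so by the removable singularity theorem it extends harmonically across $\Gamma$. The extension is $\ge0$ and equals $0$ at points of $\Gamma$, hence is identically $0$ by the minimum principle, which is absurd. The guess is right here, for a cheap reason: there is no $\mathcal V$ at all.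

**Test 2: a full segment instead of a Cantor set.** Replace $\Gamma$ by the diameter $(-1,1)$. This is not a Cantor set, but one can compute. With $z=x+iy$ put
$$\mathcal V=|y|,\qquad \mathcal U=e^x|\sin y|,\qquad A(z)=e^{z/2}.$$
Off the diameter both functions are positive and harmonic, since $e^x\sin y=\operatorname{Im}e^z$ and $\sin y$ has the sign of $y$ for $0<|y|<1$. Both vanish on the diameter, and there $\mathcal U/\mathcal V=e^x\,|\sin y|/|y|\to e^x=|A|^2$. So for a segment the analog of the conjecture is false, and any argument for the conjecture must use the gaps of $\Gamma$.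

**Test 3: a Cantor set inside the diameter.** With the same $A(z)=e^{z/2}$ the answer is now "no", and the proof, in Section 4, uses the gaps. It extends to Cantor sets on any real-analytic arc in $\mathbb D$. So far the guess looks good. Nevertheless it is false.

## 2. Counterexamples, and rigidity on real-analytic arcs

For $\lambda\in(0,\frac12)$ let $K_0=K_0(\lambda)\subset[-1,1]$ be the standard Cantor set: $K_0=f_+(K_0)\cup f_-(K_0)$ with $f_\pm(t)=\lambda t\pm(1-\lambda)$. For $\lambda=\frac13$ it is the ternary Cantor set, scaled from $[0,1]$ to $[-1,1]$. Its Hausdorff dimension is $\log2/\log(1/\lambda)$, and every value in $(0,1)$ occurs.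

**Theorem 1 (explicit counterexample).** Let $\Gamma=\Gamma_1\cup\Gamma_2$ with $\Gamma_1=-\frac12+i\rho K_0$, $\Gamma_2=\frac12+i\rho K_0$, and let $A(z)=e^{z/4}$. If $\rho>0$ is small, there are $\mathcal U,\mathcal V$ such that $(\mathcal U,\mathcal V,A)$ is an admissible triple for $\Gamma$.

Here $|A|$ is constant on each of $\Gamma_1$, $\Gamma_2$. The next theorem has no such degeneracy.

**Theorem 2.** Let $z_0\in\mathbb D$, let $q$ be a positive $C^1$ function near $z_0$, let $|e|=1$ with $\partial_eq(z_0)\ne0$, let $\lambda\in(0,\frac12)$ and $\varepsilon>0$. Then there are a Cantor set $\Gamma\subset B(z_0,\varepsilon)\cap\mathbb D$ and positive harmonic $\mathcal U,\mathcal V$ in $\mathbb D\setminus\Gamma$ vanishing continuously on $\Gamma$, such that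
$$\lim_{z\to\zeta}\mathcal U(z)/\mathcal V(z)=q(\zeta)\quad\text{for every }\zeta\in\Gamma,$$
$q$ is injective on $\Gamma$, and $\Gamma=\{z_0+e(t+iy(t)):t\in\rho K_0(\lambda)\}$ for some $\rho>0$ and some Lipschitz $y$ with constant $\le\varepsilon$. In particular $\dim\Gamma=\log2/\log(1/\lambda)$. If $q$ is $C^\infty$ near $z_0$, then $\Gamma$ lies in a $C^{1,\alpha}$ arc contained in $\mathbb D$, for some $\alpha>0$.

**Corollary.** For *every* non-constant holomorphic $A$ on $\mathbb D$ there is a Cantor set $\Gamma$ with an admissible triple $(\mathcal U,\mathcal V,A)$ such that $|A|^2$ is injective on $\Gamma$. Such $\Gamma$ exist with any Hausdorff dimension in $(0,1)$ and in any neighborhood of any point where $AA'\ne0$.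

*Proof from Theorem 2.* Zeros of $AA'$ are isolated, so there are points $z_0$ with $A(z_0)A'(z_0)\ne0$. Take $q=|A|^2$. Then $q(z_0)>0$; near $z_0$ it is positive and $C^\infty$. From $\partial(A\overline A)=A'\overline A$ we get $|\nabla q|=2|\partial q|=2|AA'|\ne0$ at $z_0$. Let $e$ be the direction of $\nabla q(z_0)$. The ratio is non-constant on $\Gamma$, so $\mathcal U,\mathcal V$ are not proportional. $\square$

**Definition.** A *real-analytic arc* is the image of an open interval under a real-analytic map with non-vanishing derivative that is a homeomorphism onto its image. Open segments and circles minus a point are examples.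

**Theorem 3 (rigidity).** Let $(\Gamma,\mathcal U,\mathcal V,A)$ be as in the definition of an admissible triple, except that $|A|^2$ may be constant on $\Gamma$ and $\mathcal U,\mathcal V$ may be proportional.

1. Let $J\subset\mathbb D$ be a real-analytic arc and $N$ an open set with $\emptyset\ne N\cap\Gamma\subset J$. Then $|A|$ is constant on $J$.
2. If $|A|^2$ is not constant on $\Gamma$, then $\Gamma$ is not contained in a real-analytic arc $J\subset\mathbb D$.
3. If $\Gamma\subset J$ for a real-analytic arc $J\subset\mathbb C$, not necessarily contained in $\mathbb D$, then $|A|$ is constant on each component of $J\cap\mathbb D$ that meets $\Gamma$. There are finitely many such components, so $|A|^2$ takes only finitely many values on $\Gamma$.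

These fit together as follows. By part 3, the sets of the Corollary lie in no real-analytic arc of $\mathbb C$, because $|A|^2$ takes infinitely many values on them. Theorem 1 shows that the conclusion "$|A|$ constant on $J$" of part 1 does occur. Theorem 2 shows that "real-analytic" cannot be weakened to $C^{1,\alpha}$ in part 2. Finally, the condition $J\subset\mathbb D$ in part 2 cannot be dropped (Proposition 5).

**Proposition 4.** Let $(\Gamma,\mathcal U,\mathcal V)$ be as in the definition of an admissible triple, with $\mathcal U/\mathcal V=q$ on $\Gamma$, $q\in C^\infty(\mathbb D)$ real-valued (for example $q=|A|^2$). Suppose $\mathcal V$, extended by $0$ to $\Gamma$, is locally $\alpha$-Hölder near $\Gamma$ for some $\alpha\in(0,1)$. Then $R=q\mathcal V-\mathcal U$ is $C^{1,\alpha}$ near $\Gamma$. So for each $\zeta\in\Gamma$, either $\Gamma$ is contained near $\zeta$ in a $C^{1,\alpha}$ arc, or $\nabla R(\zeta)=0$.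

The argument does not decide whether $\nabla R=0$ can hold at all points of some $\Gamma$.

**Proposition 5.** There is a Cantor set $\Gamma\subset\mathbb D$ with an admissible triple (so $|A|^2$ is non-constant on $\Gamma$) that is contained in a real-analytic arc of $\mathbb C$, namely $\{-\frac12+\frac1{i\pi}\operatorname{Log}(t+i\delta):t\in\mathbb R\}$ for a small $\delta>0$. At $t=0$ this arc is outside $\mathbb D$.

## 3. The ratio on $\Gamma$ as a density of charges

The ratio is a limit at single points. We translate it into an identity between measures. Write $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$, so $\Delta=4\bar\partial\partial$. A continuous subharmonic function $w$ has a distributional Laplacian $\Delta w$ that is a positive, locally finite measure; think of it as the charge of $w$. We also use Weyl's lemma: a continuous function with $\Delta w=0$ as a distribution is harmonic, and a distribution $G$ with $\bar\partial G=0$ is a holomorphic function.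

**Lemma 6.** Let $O$ be open, $\Gamma\subset O$ relatively closed, and let $w\ge0$ be continuous in $O$, zero on $\Gamma$ and harmonic in $O\setminus\Gamma$. Then $w$ is subharmonic in $O$, and $\Delta w$ is a positive measure carried by $\Gamma$. If $D\subset O$ is open and connected, meets $\Gamma$, and $w\not\equiv0$ in $D$, then $\Delta w(D)>0$.

*Proof.* At a point of $O\setminus\Gamma$ the mean value property holds on small circles. At $\zeta\in\Gamma$ we have $w(\zeta)=0$, which is at most any circular mean of $w\ge0$. So the local sub-mean-value property holds everywhere, and $w$ is subharmonic. Off $\Gamma$ it is harmonic, so $\Delta w$ has no mass there. If $\Delta w(D)=0$, then $w$ is harmonic in $D$ by Weyl's lemma, $\ge0$, and zero at a point of $\Gamma\cap D$; so $w\equiv0$ in $D$. $\square$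

In particular $\mathcal U$ and $\mathcal V$, *extended by $0$ to $\Gamma$* (as we always do from now on), are continuous and subharmonic in $\mathbb D$. In Test 2, $\Delta\mathcal V=2\,dx$ on the real axis (the jump of $\partial_y|y|$) and $\Delta\mathcal U=2e^x\,dx$: the density of one charge with respect to the other is the ratio. This is general.

**Lemma 7.** Let $\Gamma\subset\mathbb D$ be a Cantor set and $\mathcal U,\mathcal V$ positive harmonic in $\mathbb D\setminus\Gamma$, vanishing continuously on $\Gamma$, with $\mathcal U/\mathcal V=q$ on $\Gamma$, where $q$ is continuous on $\Gamma$. Then $\Delta\mathcal U=q\,\Delta\mathcal V$ as measures.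

*Proof.* Fix $\zeta\in\Gamma$ and $\delta>0$. By the definition of the limit and the continuity of $q$, there is a disk $B\ni\zeta$ in which
$$(q(\zeta)-\delta)\mathcal V\le\mathcal U\le(q(\zeta)+\delta)\mathcal V,\qquad |q-q(\zeta)|<\delta\ \text{ on }\Gamma\cap B .$$
The functions $(q(\zeta)+\delta)\mathcal V-\mathcal U$ and $\mathcal U-(q(\zeta)-\delta)\mathcal V$ satisfy the hypotheses of Lemma 6 in $B$. Hence $(q(\zeta)-\delta)\Delta\mathcal V\le\Delta\mathcal U\le(q(\zeta)+\delta)\Delta\mathcal V$ on $B$. Since $\Delta\mathcal V$ is carried by $\Gamma$, this gives $|\Delta\mathcal U-q\Delta\mathcal V|\le2\delta\,\Delta\mathcal V$ on $B$. Cover the compact set $\Gamma$ by finitely many such disks with the same $\delta$: the inequality holds near $\Gamma$, and off $\Gamma$ both sides vanish. As $\Delta\mathcal V(\Gamma)<\infty$, let $\delta\to0$. $\square$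

## 4. The gap identity: Cantor sets on analytic arcs

**The segment, by hand.** Let $\Gamma\subset(-1,1)$ and $A(z)=e^{z/2}$, and suppose $\mathcal U/\mathcal V=|A|^2=e^x$ on $\Gamma$. The function $B(z)=e^z$ is holomorphic and equals $e^x$ on $\Gamma$, so by Lemma 7, $\Delta\mathcal U=B\Delta\mathcal V$, and
$$\bar\partial(\partial\mathcal U-B\,\partial\mathcal V)=\tfrac14(\Delta\mathcal U-B\,\Delta\mathcal V)=0 .$$
So $G=\partial\mathcal U-B\,\partial\mathcal V$ is holomorphic in all of $\mathbb D$. On the real axis off $\Gamma$ its real part reads $\mathcal U_x=e^x\mathcal V_x+2\operatorname{Re}G$. Integrate over a gap $(\alpha,\beta)$ of $\Gamma$. Since $\mathcal U,\mathcal V$ vanish at $\alpha,\beta$, integration by parts gives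
$$\int_\alpha^\beta e^x\,\mathcal V\,dx=2\int_\alpha^\beta\operatorname{Re}G\,dx .$$
Divide by $\beta-\alpha$ and let short gaps shrink to a point $\zeta\in\Gamma$: the left side tends to $e^\zeta\mathcal V(\zeta)=0$, so $\operatorname{Re}G(\zeta)=0$. Thus the real-analytic function $\operatorname{Re}G|_{(-1,1)}$ vanishes on the perfect set $\Gamma$, hence everywhere, and now the left side is $0$ for each gap. But $e^x\mathcal V>0$ there, a contradiction. In Test 2 one finds $G\equiv0$, and there is no contradiction because there are no gaps.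

### Proof of Theorem 3

**Part 1, step 1.** *We straighten $J$ near a point of $\Gamma$.* Pick $\zeta_0\in N\cap\Gamma$, so $\zeta_0\in J$. Let $\varphi$ be a parametrization of $J$ as in the definition, $\varphi(t_0)=\zeta_0$. Its power series at $t_0$ extends it to a holomorphic $\Phi$ in a disk $\Delta_1$ around $t_0$, injective if $\Delta_1$ is small because $\varphi'(t_0)\ne0$. Since $\varphi^{-1}$ is continuous on $J$, there is $r>0$ with $J\cap B(\zeta_0,r)\subset\varphi(\Delta_1\cap\mathbb R)$. Choose a concentric disk $\Delta_0\subset\Delta_1$ with $\Phi(\Delta_0)\subset B(\zeta_0,r)\cap N\cap\mathbb D$. If $p\in J\cap\Phi(\Delta_0)$, then $p=\Phi(t)$ with $t\in\Delta_1\cap\mathbb R$ and $p=\Phi(z)$ with $z\in\Delta_0$, so $z=t$ by injectivity. Hence $\Phi(\Delta_0\cap\mathbb R)=J\cap\Phi(\Delta_0)$.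

Let $\Gamma'=\Phi^{-1}(\Gamma)\cap\Delta_0$. As $\Gamma\cap\Phi(\Delta_0)\subset\Gamma\cap N\subset J$, we have $\Gamma'\subset\Delta_0\cap\mathbb R$. It is non-empty, relatively closed in $\Delta_0$, without isolated points and totally disconnected.

**Part 1, step 2.** *We replace $|A|^2$ by a holomorphic function and obtain a holomorphic $G$.* Put
$$u=\mathcal U\circ\Phi,\quad v=\mathcal V\circ\Phi,\quad A_1=A\circ\Phi,\quad B(z)=A_1(z)\,\overline{A_1(\bar z)} .$$
$B$ is holomorphic in $\Delta_0$, and on $\Delta_0\cap\mathbb R$ it equals $b:=|A_1|^2$. By Lemma 7, $\Delta\mathcal U=|A|^2\Delta\mathcal V$. By conformal invariance of the Laplacian, $\Delta u$ and $\Delta v$ are the images of $\Delta\mathcal U$ and $\Delta\mathcal V$ under $\Phi^{-1}$, so $\Delta u=|A_1|^2\Delta v$. Both measures are carried by $\Gamma'\subset\mathbb R$, where $|A_1|^2=B$. So $\Delta u=B\Delta v$ in $\Delta_0$. As $\bar\partial B=0$,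
$$\bar\partial(\partial u-B\,\partial v)=\tfrac14(\Delta u-B\,\Delta v)=0$$
as distributions, and $G:=\partial u-B\,\partial v$ is holomorphic in $\Delta_0$ by Weyl's lemma. Off $\Gamma'$ this is a pointwise identity between smooth functions. Since $2\operatorname{Re}\partial u=u_x$ and $B=b$ is real on the axis,
$$u_x=b\,v_x+2\operatorname{Re}G\quad\text{on }(\Delta_0\cap\mathbb R)\setminus\Gamma'.\tag{1}$$

**Part 1, step 3.** *We integrate over gaps.* Let $(\alpha,\beta)$ be a gap of $\Gamma'$ with $\alpha,\beta\in\Gamma'$. Integrate (1) over $[\alpha+\epsilon,\beta-\epsilon]$ and integrate $bv_x$ by parts: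
$$\bigl[u\bigr]_{\alpha+\epsilon}^{\beta-\epsilon}=\bigl[bv\bigr]_{\alpha+\epsilon}^{\beta-\epsilon}-\int_{\alpha+\epsilon}^{\beta-\epsilon}b'v\,dx+2\int_{\alpha+\epsilon}^{\beta-\epsilon}\operatorname{Re}G\,dx .$$
Since $u,v$ are continuous and vanish on $\Gamma'$, letting $\epsilon\to0$ gives
$$\int_\alpha^\beta b'\,v\,dx=2\int_\alpha^\beta\operatorname{Re}G\,dx.\tag{2}$$

**Part 1, step 4.** *Short gaps force $b'\equiv0$.* Every $\zeta\in\Gamma'$ is a limit of such gaps with lengths tending to $0$: a small interval around $\zeta$ contains two points of $\Gamma'$ (no isolated points), and between them a point not in $\Gamma'$ (no intervals), hence a gap with both endpoints in $\Gamma'$. Divide (2) by $\beta-\alpha$ and let the gaps tend to $\zeta$. By continuity, $2\operatorname{Re}G(\zeta)=b'(\zeta)v(\zeta)=0$. So the real-analytic function $\operatorname{Re}G|_{\Delta_0\cap\mathbb R}$ vanishes on $\Gamma'$, which accumulates inside $\Delta_0$; it is identically zero. Now (2) says $\int_\alpha^\beta b'v\,dx=0$ with $v>0$ on $(\alpha,\beta)$, so $b'$ has a zero in every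 gap. These zeros accumulate at the points of $\Gamma'$, so $b'\equiv0$. Thus $|A|^2$ is constant on $J$ near $\zeta_0$. Since $J\subset\mathbb D$, $|A|^2$ is defined and real-analytic along all of $J$, and $J$ is connected. So $|A|$ is constant on $J$.

**Part 2.** *We take the largest $N$.* If $\Gamma\subset J\subset\mathbb D$, part 1 with $N=\mathbb D$ shows that $|A|^2$ is constant on $\Gamma$.

**Part 3.** *We apply part 1 to the pieces of $J$ inside $\mathbb D$.* Let $\Gamma\subset J\subset\mathbb C$. In the parameter interval, $J\cap\mathbb D$ is an open set, so the components of $J\cap\mathbb D$ are real-analytic arcs contained in $\mathbb D$, pairwise disjoint and relatively open in $J$. If $J'$ is one that meets $\Gamma$, there is an open $N$ with $N\cap J=J'$, so $\emptyset\ne N\cap\Gamma\subset J'$, and part 1 applies to $J'$. The components form a disjoint, relatively open cover of the compact set $\Gamma$, so only finitely many meet it. $\square$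

## 5. Off analytic arcs: the function $R=q\mathcal V-\mathcal U$

A sensible attempt to prove the conjecture would push the gap argument to all Cantor sets. It stops at two places. First, Theorem 3 forbids non-constant $|A|$ on *one* arc inside $\mathbb D$. It says nothing against a set lying on two arcs, with $|A|$ equal to a different constant on each. Second, off analytic arcs the holomorphic $G$ disappears. With $q=|A|^2$,
$$\bar\partial(\partial\mathcal U-q\,\partial\mathcal V)=-(\bar\partial q)\,\partial\mathcal V=-A\,\overline{A'}\,\partial\mathcal V ,$$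
which vanishes only where $A\overline{A'}\,\partial\mathcal V=0$. On an analytic arc we repaired this by trading $\overline A$ for its holomorphic reflection. Without an arc we have neither a holomorphic substitute for $|A|^2$ on $\Gamma$ nor a line of gaps to integrate along.

What survives is the real function $R=q\mathcal V-\mathcal U$. It vanishes on $\Gamma$, and by Lemma 7 its Laplacian carries no charge on $\Gamma$ of the size of $\Delta\mathcal V$; the dangerous terms cancel. Proposition 4 makes this precise.

### Proof of Proposition 4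

We prove a local statement, to be used again in Section 9:

**(L)** *Let $W$ be open, $\mathcal U,\mathcal V$ continuous in $W$, $q\in C^\infty(W)$ real-valued, $\Delta\mathcal U=q\,\Delta\mathcal V$ in $W$ as distributions, and $\mathcal V$ locally $\alpha$-Hölder in $W$, $\alpha\in(0,1)$. Then $R=q\mathcal V-\mathcal U$ is $C^{1,\alpha}$ on compact subsets of $W$.*

**Step 1.** *We compute $\Delta R$.* By the Leibniz rule for a smooth function times a distribution,
$$\Delta R=2\nabla q\cdot\nabla\mathcal V+\mathcal V\Delta q=2\operatorname{div}(\mathcal V\nabla q)-\mathcal V\Delta q,$$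
because the terms $q\Delta\mathcal V$ and $\Delta\mathcal U$ cancel.

**Step 2.** *We solve this equation with Newtonian potentials.* Let $\chi$ be a smooth cutoff with compact support in $W$, equal to $1$ near a given point. Let $\mathcal N$ be the Newtonian potential, $\Delta\mathcal Nf=f$. It maps compactly supported $C^\alpha$ functions to $C^{2,\alpha}_{loc}$ (Gilbarg–Trudinger, *Elliptic PDE of Second Order*, Ch. 4). By step 1,
$$R-2\sum_j\partial_j\mathcal N(\chi\mathcal V\,\partial_jq)+\mathcal N(\chi\mathcal V\,\Delta q)$$
has zero Laplacian in the interior of $\{\chi=1\}$, so it is harmonic there. The first potentials, once differentiated, are $C^{1,\alpha}$, and the last is $C^{2,\alpha}$. So $R\in C^{1,\alpha}$ near the given point. This proves (L).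

**Step 3.** *We apply (L).* In the proposition, Lemma 7 gives $\Delta\mathcal U=q\Delta\mathcal V$, so (L) applies near $\Gamma$. Since $R=0$ on $\Gamma$: if $\nabla R(\zeta)\ne0$, the implicit function theorem says that $\{R=0\}$ is a $C^{1,\alpha}$ arc near $\zeta$, and it contains $\Gamma$ near $\zeta$. $\square$

Now read this backwards. Suppose $\mathcal V$ vanishes on $\Gamma$ with charge proportional to a measure $\mu$, and $\mathcal U$ is any function with charge $q$ times that of $\mathcal V$. Near $\Gamma$ we have $\mathcal U=q\mathcal V-R$, so if $R$ is continuous, $\mathcal U\to0$ on $\Gamma$ exactly when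
$$R=0\quad\text{on }\Gamma .$$
If, in addition, an equality of charges implies back the equality of ratios, this is the *only* equation to solve. It is one real equation for each point of $\Gamma$, and a point in the plane has room to move. Two ways to meet it are:

- If $q$ is constant on pieces of $\Gamma$, then near each piece $R$ may be taken with that constant in place of $q$, and is harmonic. Symmetry can force it to vanish on a straight line. This gives Theorem 1.
- For general $q$, the naive construction fixes $\Gamma$ in a segment and solves for $\mathcal U$; for $q=|A|^2$ non-constant on $\Gamma$, Theorem 3 says that $R=0$ on $\Gamma$ must then fail. So $\Gamma$ has to be *bent into* the zero set of $R$, while $R$ itself depends on $\Gamma$. This is a fixed point problem, and gives Theorem 2.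

We need potential theory with constants that do not change when $\Gamma$ is bent.

## 6. Equilibrium measures of Cantor graphs, uniformly in the graph

Write $p_\mu(z)=\int\log|z-w|\,d\mu(w)$, so $\Delta p_\mu=2\pi\mu$. For compact $E$ of positive capacity let $\mu_E$ be its equilibrium probability measure and $\gamma_E=-\log\operatorname{cap}E$. For $E=\overline B(0,r)$, $\mu_E$ is normalized arc length on $|z|=r$, $p_{\mu_E}=\max(\log|z|,\log r)$, $\operatorname{cap}E=r$; the function $\gamma_E+p_{\mu_E}=\log^+(|z|/r)$ is zero on $E$ and positive off it. Also $\operatorname{cap}[-1,1]=\frac12$. The following facts are standard; for potential theory see T. Ransford, *Potential Theory in the Complex Plane*.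

- **(F0)** A compact totally disconnected set does not disconnect a plane domain that contains it.
- **(F1)** (Frostman) $p_{\mu_E}\ge-\gamma_E$ on $\mathbb C$, with equality on $E$ outside a polar set.
- **(F2)** If $T:E\to\mathbb C$ is 1-Lipschitz, then $\operatorname{cap}T(E)\le\operatorname{cap}E$; also $\operatorname{cap}(\rho E+c)=\rho\operatorname{cap}E$.
- **(F3)** (Extended maximum principle) If $u$ is subharmonic and bounded above on a bounded open set $O$ and $\limsup u\le0$ at all points of $\partial O$ outside a polar set, then $u\le0$.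

**$K_0$ has positive capacity.** Let $\sigma$ give mass $2^{-n}$ to each of the $2^n$ level-$n$ intervals of $K_0$. The two level-one intervals $f_\pm([-1,1])$ are separated by a gap of length $2(1-2\lambda)$, so points of $K_0$ first separated at level $n$ are at distance $\ge2(1-2\lambda)\lambda^{n-1}$. For fixed $t\in K_0$, the points first separated from $t$ at level $n$ have $\sigma$-mass $2^{-n}$. Hence $p_\sigma(t)\ge\sum_n2^{-n}\log(2(1-2\lambda)\lambda^{n-1})>-\infty$, a bound independent of $t$. So $\sigma$ has finite energy and $\operatorname{cap}K_0>0$.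

**Setting.** Let $\rho>0$, $K=\rho K_0$, $\ell_n=\rho\lambda^n$. Level-$n$ intervals of $K$ have length $2\ell_n$, and the part of $K$ in such an interval is a translate of $\rho\lambda^nK_0$. Let
$$Y=\{y:K\to[-\rho,\rho]:\ |y(t)-y(t')|\le|t-t'|\},\qquad\Gamma_y=\{t+iy(t):t\in K\}.$$
$Y$ is convex, and compact in $C(K)$ by Arzelà–Ascoli. Each $\Gamma_y$ is bi-Lipschitz to $K$, hence a Cantor set. Since $K$ has length zero ($(2\lambda)^n\to0$), the graph $\Gamma_y$ has zero area, and $\Gamma_y\subset\overline B(0,\sqrt2\rho)$. Write $\mu_y,\gamma_y$ for its equilibrium measure and Robin constant $-\log\operatorname{cap}\Gamma_y$, and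
$$g_y=\gamma_y+p_{\mu_y}\ge0 .$$
Since $z\mapsto\operatorname{Re}z$ is 1-Lipschitz and maps $\Gamma_y$ onto $K$, $\operatorname{cap}\Gamma_y\ge\rho\operatorname{cap}K_0>0$; and $\operatorname{cap}\Gamma_y\le\sqrt2\rho$. Hence
$$\log\frac1{2\rho}\le\gamma_y\le\log\frac1{\rho\operatorname{cap}K_0}.\tag{3}$$

**Lemma 8.** There are $C_3$ and $\alpha\in(0,1)$ depending only on $\lambda$ such that for all $y\in Y$, $\zeta\in\Gamma_y$:
$$0\le g_y(z)\le C_3\bigl(|z-\zeta|/\rho\bigr)^\alpha\quad\text{for }|z-\zeta|<4\rho .$$
In particular $g_y$ is continuous on $\mathbb C$, $g_y=0$ on $\Gamma_y$, and $g_y>0$ off $\Gamma_y$.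

*Proof.* Write $\Gamma=\Gamma_y$, $g=g_y$, $\zeta=t+iy(t)$, let $0<r\le\rho$ and $E=\Gamma\cap\overline B(\zeta,r)$.

**Step 1.** *We show that $\Gamma$ has large capacity near each of its points.* Let $n\ge1$ be least with $2\ell_n\le r/\sqrt2$. Points of $\Gamma$ over the level-$n$ interval containing $t$ are within $\sqrt2\cdot2\ell_n\le r$ of $\zeta$, so they lie in $E$. Projecting to the real axis, (F2) gives $\operatorname{cap}E\ge\ell_n\operatorname{cap}K_0$. If $n\ge2$, then $2\ell_{n-1}>r/\sqrt2$, so $\ell_n>\lambda r/(2\sqrt2)$; if $n=1$, then $\ell_1=\lambda\rho\ge\lambda r$. In both cases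
$$\operatorname{cap}E\ge c_1r,\qquad c_1=\lambda\operatorname{cap}K_0/(2\sqrt2).$$

**Step 2.** *We build a comparison function from $E$.* Let $\sigma=\mu_E$, $B=B(\zeta,4r)$, and for $z\in B$ let
$$G(z)=\int\log\left|\frac{16r^2-\overline{(w-\zeta)}(z-\zeta)}{4r(z-w)}\right|d\sigma(w),$$
the potential of $\sigma$ for the Green function of $B$. Then $G\ge0$, $G$ is harmonic in $B\setminus E$, and $G\to0$ at $\partial B$. The numerator is at most $20r^2$, and $-p_\sigma\le\gamma_E\le\log\frac1{c_1r}$ by (F1), so
$$G\le\log(5r)+\log\frac1{c_1r}=\log\frac5{c_1}=:C_1 .$$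
For $z\in\overline B(\zeta,r)$ the numerator is at least $15r^2$ and the denominator at most $8r^2$, so $G\ge\log\frac{15}8$ there.

**Step 3.** *We compare and gain a factor $\theta<1$.* Let $m=\sup_Bg<\infty$ and $u=g-m(1-G/C_1)$. In $B\setminus E$ the function $u$ is subharmonic and bounded above. On $\partial B$, $\limsup u\le m-m=0$. At each $\xi\in E$ outside a polar set, $g(\xi)=0$, so upper semicontinuity of $g$ gives $\limsup_{z\to\xi}g\le0$; since $1-G/C_1\ge0$, $\limsup u\le0$. By (F3), $g\le m(1-G/C_1)$ in $B\setminus E$, hence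
$$g\le\theta m\ \text{ on }B(\zeta,r)\setminus E,\qquad\theta=1-\frac{\log(15/8)}{C_1}.$$
As $E$ has zero area and the subharmonic function $g$ is the limit of its area means over $B(z,\delta)$ as $\delta\to0$, the bound holds on all of $B(\zeta,r)$. Since $\lambda<\frac12$ and $\operatorname{cap}K_0\le\operatorname{cap}[-1,1]=\frac12$, $c_1<\frac1{10}$, so $C_1>\log50>3.9$, and $\log\frac{15}8<0.63$; thus $\frac14<\theta<1$. So
$$\sup_{B(\zeta,r)}g\le\theta\sup_{B(\zeta,4r)}g\qquad(0<r\le\rho).$$

**Step 4.** *We iterate.* If $|z-\zeta|<4\rho$ and $w\in\Gamma$, then $|z-w|<4\rho+2\sqrt2\rho<7\rho$, so by (3), $\sup_{B(\zeta,4\rho)}g\le\gamma_y+\log7\rho\le\log(7/\operatorname{cap}K_0)=:C_3$. Hence $g\le C_3\theta^k$ on $B(\zeta,4^{1-k}\rho)$ for $k\ge0$. This gives $g(\zeta)=0$. For $0<|z-\zeta|<4\rho$ let $k\ge0$ be the largest integer with $|z-\zeta|<4^{1-k}\rho$; then $|z-\zeta|\ge4^{-k}\rho$, and with $\alpha=\log(1/\theta)/\log4\in(0,1)$ we get $\theta^k=4^{-k\alpha}\le(|z-\zeta|/\rho)^\alpha$.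

**Step 5.** *We read off the remaining claims.* $g$ is harmonic off $\Gamma$ and the bound gives continuity at $\Gamma$. By (F0), $\mathbb C\setminus\Gamma$ is connected; $g\ge0$ there and $g\to\infty$ at $\infty$, so $g>0$ off $\Gamma$ by the minimum principle. $\square$

**Lemma 9.** If $y_n\to y$ uniformly in $Y$, then $\gamma_{y_n}\to\gamma_y$ and $\mu_{y_n}\to\mu_y$ weak\*.

*Proof.* It suffices that every subsequence has a further subsequence with these limits. By (3) and weak\* compactness of probability measures on $\overline B(0,\sqrt2\rho)$, pass to a subsequence with $\gamma_{y_n}\to\gamma$ and $\mu_{y_n}\to\mu$. Since the sets $\Gamma_{y_n}$ lie in shrinking neighborhoods of $\Gamma_y$, $\operatorname{supp}\mu\subset\Gamma_y$. Let $g=\gamma+p_\mu$. We show $g=g_y$ off $\Gamma_y$.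

For $z\notin\Gamma_y$ the function $\log|z-w|$ is continuous for $w$ near $\Gamma_y$, so $g_{y_n}(z)\to g(z)$; in particular $g(z)\ge0$. Let $d=\operatorname{dist}(z,\Gamma_y)\in(0,\rho)$ be attained at $t+iy(t)$, and put $\zeta_n=t+iy_n(t)\in\Gamma_{y_n}$. Then $|z-\zeta_n|\to d$, and Lemma 8, whose constants do not depend on $n$, gives $g(z)=\lim g_{y_n}(z)\le C_3(d/\rho)^\alpha$. So $g\to0$ at $\Gamma_y$, and so does $g_y$. The difference $g-g_y$ is harmonic in $\mathbb C\setminus\Gamma_y$, tends to $0$ at $\Gamma_y$, and extends harmonically to $\infty$ with value $\gamma-\gamma_y$, since both potentials are $\log|z|+o(1)$. By the maximum principle $g=g_y$ off $\Gamma_y$. At $\infty$ this says $\gamma=\gamma_y$. As $\Gamma_y$ has zero area, $p_\mu=p_{\mu_y}$ almost everywhere, and taking Laplacians, $\mu=\mu_y$. $\square$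

## 7. From charges back to ratios

**Lemma 10 (ratio lemma).** Let $y\in Y$, $\Gamma=\Gamma_y$, and let $O\supset\overline B(0,6\rho)$ be open. Let $u,v$ be positive harmonic in $O\setminus\Gamma$, vanishing continuously on $\Gamma$, extended by $0$ to $\Gamma$. Then $u,v$ are continuous and subharmonic in $O$. If $\Delta u=q\,\Delta v$ as measures, with $q$ continuous on $\Gamma$, then $\lim_{z\to\zeta}u(z)/v(z)=q(\zeta)$ for every $\zeta\in\Gamma$.

*Proof.* Continuity is clear, and subharmonicity is Lemma 6.

**Step 1.** *We surround $\zeta$ by loops that stay away from $\Gamma$ at every scale.* Put $\eta=\min\{\frac12,\frac{1-2\lambda}\lambda\}$. For $n\ge1$ the gaps of $K$ adjacent to a level-$n$ interval were created at some level $\le n$, so their length is at least $2(1-2\lambda)\ell_{n-1}=2(1-2\lambda)\ell_n/\lambda\ge2\eta\ell_n$. Fix $\zeta=t+iy(t)$, let $I_n\ni t$ be the level-$n$ interval ($n\ge0$), with center $c_n$ and left endpoint $t_n\in K$, and set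
$$D_n=\{|\operatorname{Re}z-c_n|<(1+\eta)\ell_n,\ |\operatorname{Im}z-y(t_n)|<4\ell_n\}.$$
Points of $\Gamma$ over $I_n$ satisfy $|\operatorname{Re}z-c_n|\le\ell_n$ and $|\operatorname{Im}z-y(t_n)|\le2\ell_n$, so they are in $D_n$, at distance $\ge\eta\ell_n$ from $\partial D_n$. The other points of $\Gamma$ have $|\operatorname{Re}z-c_n|\ge(1+2\eta)\ell_n$, so their horizontal distance from $\overline{D_n}$ is $\ge\eta\ell_n$. Hence $\Gamma\cap D_n$ is the part of $\Gamma$ over $I_n$, and $\operatorname{dist}(\partial D_n,\Gamma)\ge\eta\ell_n$.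

The loops are nested. Let $z\in\overline{D_{n+1}}$. As $|c_{n+1}-c_n|=(1-\lambda)\ell_n$, $|\operatorname{Re}z-c_n|\le(1-\lambda)\ell_n+(1+\eta)\lambda\ell_n=(1+\eta\lambda)\ell_n$, which is $\eta(1-\lambda)\ell_n$ less than $(1+\eta)\ell_n$. Also $|\operatorname{Im}z-y(t_n)|\le4\lambda\ell_n+2\ell_n$, which is $(2-4\lambda)\ell_n>0$ less than $4\ell_n$. So $\overline{D_{n+1}}\subset D_n$. Finally, points of $\overline{D_0}$ have $|\operatorname{Re}z|\le\frac32\rho$, $|\operatorname{Im}z|\le5\rho$, so $\overline{D_n}\subset\overline{D_0}\subset B(0,6\rho)$ for all $n$.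

**Step 2.** *Harnack's inequality holds on the loops with one constant.* The curve $\partial D_{n+1}$ is connected, has length $\le11\ell_n$, and its distance to $\Gamma\cup\partial D_n$ is at least $c\,\ell_n$ with $c=\min\{\eta(1-\lambda),2-4\lambda,\eta\lambda\}$. For a harmonic $w\ge0$ in a disk $B(p,c\ell_n)$, values at points within $\frac12c\ell_n$ of $p$ are between $\frac13w(p)$ and $3w(p)$. Going along $\partial D_{n+1}$ in at most $22/c+1$ steps of length $\le\frac12c\ell_n$, we find $C_0=C_0(\lambda)$ with
$$\max_{\partial D_{n+1}}w\le C_0\min_{\partial D_{n+1}}w\quad\text{for all harmonic }w\ge0\text{ in }D_n\setminus\Gamma.\tag{4}$$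

**Step 3.** *The oscillation of $u/v$ decays geometrically, so a limit exists.* Let $M_n=\max_{\partial D_n}u/v$, $m_n=\min_{\partial D_n}u/v$. The functions $u-m_nv$ and $M_nv-u$ are harmonic in $D_n\setminus\Gamma$, $\ge0$ on $\partial D_n$ and zero on $\Gamma$, so by the minimum principle
$$m_nv\le u\le M_nv\quad\text{in }D_n.$$
Hence $m_n$ increases and $M_n$ decreases. Let $p,p'\in\partial D_{n+1}$ be points where $u/v$ equals $M_{n+1}$ and $m_{n+1}$. Applying (4) to $u-m_nv$ and to $v$,
$$(M_{n+1}-m_n)v(p)\le C_0(m_{n+1}-m_n)v(p')\le C_0^2(m_{n+1}-m_n)v(p).$$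
Cancel $v(p)>0$; the same argument with $M_nv-u$ gives the second of
$$M_{n+1}-m_n\le C_0^2(m_{n+1}-m_n),\qquad M_n-m_{n+1}\le C_0^2(M_n-M_{n+1}).$$
Adding and rearranging,
$$M_{n+1}-m_{n+1}\le\frac{C_0^2-1}{C_0^2+1}(M_n-m_n).$$
So $m_n$ and $M_n$ have a common limit $\varphi$. The $D_n$ are neighborhoods of $\zeta$ with $m_n\le u/v\le M_n$ in $D_n\setminus\Gamma$. So $u/v\to\varphi$ at $\zeta$.

**Step 4.** *The charges identify the limit.* By Lemma 6, $u-m_nv$ and $M_nv-u$ are subharmonic in $D_n$, so $m_n\Delta v\le q\,\Delta v\le M_n\Delta v$ on $D_n$. By the last part of Lemma 6, $\Delta v(D_n)>0$. So some $\zeta_n\in\Gamma\cap D_n$ has $m_n\le q(\zeta_n)\le M_n$. As $n\to\infty$, $\zeta_n\to\zeta$, and $\varphi=q(\zeta)$. $\square$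

## 8. Two vertical Cantor sets: proof of Theorem 1

We want $\mathcal U-c_1\mathcal V$ to be harmonic across $\Gamma_1$ and zero on it, and $\mathcal U-c_2\mathcal V$ likewise at $\Gamma_2$. So we look for $a$, harmonic across $\Gamma_1$, vanishing on a straight line through $\Gamma_1$ and also on $\Gamma_2$; and for $b$ with the roles exchanged.

**Step 1.** *We construct a potential of $\Gamma_1$ that is odd about the line $x=\frac12$.* By Lemma 8 with $y\equiv0$, there is a function continuous on $\mathbb C$, zero on $\rho K_0$, positive and harmonic off it; rotated and translated, its negative is a barrier at each point of $\Gamma_1$. So each point of $\Gamma_1$ is regular for the Dirichlet problem in $\{x<\frac12\}\setminus\Gamma_1$. The map $z\mapsto(z+\frac12)/(z-\frac32)$ takes $\{x<\frac12\}$ to $\mathbb D$ and $\infty$ to $1$; the points of the unit circle are regular as well. Solving there and pulling back, we get a bounded harmonic $G_1$ in $\{x<\frac12\}\setminus\Gamma_1$ with continuous boundary values $1$ on $\Gamma_1$ and $0$ on $\{x=\frac12\}\cup\{\infty\}$.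 By the maximum principle $0\le G_1\le1$. Extend by
$$G_1(z)=-G_1(1-\bar z).$$
By the reflection principle $G_1$ is harmonic in $\mathbb C\setminus(\Gamma_1\cup\Gamma_1^*)$, where $\Gamma_1^*=\frac32+i\rho K_0$ is disjoint from $B(0,\frac32)$. Put $G_2(z)=G_1(-\bar z)$. It is harmonic in $B(0,\frac32)\setminus\Gamma_2$, tends to $1$ at $\Gamma_2$, and vanishes on $\{x=-\frac12\}$. Set $G_j=1$ on $\Gamma_j$.

**Step 2.** *Both potentials are small on the unit circle if $\rho$ is small.* Let $\rho<\frac12$ and
$$h(z)=\frac{\log(|z-\frac32|/|z+\frac12|)}{\log((2-\rho)/\rho)} .$$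
It is zero on $\{x=\frac12\}$, tends to $0$ at $\infty$, and is $\ge1$ on $|z+\frac12|=\rho$, where $|z-\frac32|\ge2-\rho$. Since $\Gamma_1\subset\overline B(-\frac12,\rho)$, the maximum principle in $\{x<\frac12\}\setminus\overline B(-\frac12,\rho)$ gives $0\le G_1\le h$ there. Let $|z|=1$. If $x\le\frac12$, then $|z-\frac32|\le\frac52$ and $|z+\frac12|\ge\frac12$, so the numerator of $h$ is $\le\log5$. If $x>\frac12$, apply the bound at $1-\bar z$, which satisfies $|(1-\bar z)+\frac12|=|z-\frac32|\ge\frac12>\rho$; the numerator there is $\log(|z+\frac12|/|z-\frac32|)\le\log3$. Hence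
$$|G_1|,|G_2|\le\epsilon_\rho:=\frac{\log5}{\log((2-\rho)/\rho)}\quad\text{on }\partial\mathbb D,\qquad\epsilon_\rho\to0\text{ as }\rho\to0;$$
the bound for $G_2$ follows since $z\mapsto-\bar z$ preserves $\partial\mathbb D$.

**Step 3.** *We define the two functions and check that they vanish on $\Gamma$.* Put
$$a=x+\tfrac12-G_2,\quad b=\tfrac12-x-G_1,\quad c_1=e^{-1/4},\quad c_2=e^{1/4},$$
$$\mathcal V=a+b=1-G_1-G_2,\qquad\mathcal U=c_1b+c_2a .$$
The function $a$ is harmonic in $B(0,\frac32)\setminus\Gamma_2$, vanishes on $\{x=-\frac12\}\supset\Gamma_1$ because $G_2$ does, and tends to $\frac12+\frac12-1=0$ at $\Gamma_2$. The function $b$ is harmonic in $B(0,\frac32)\setminus\Gamma_1$, vanishes on $\{x=\frac12\}\supset\Gamma_2$, and tends to $0$ at $\Gamma_1$. (These statements are for points in $B(0,\frac32)$.) So $\mathcal U,\mathcal V$ are harmonic in $B(0,\frac32)\setminus\Gamma$ and vanish continuously on $\Gamma$.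

**Step 4.** *We check positivity.* On $\partial\mathbb D$, $\mathcal V\ge1-2\epsilon_\rho>0$ for small $\rho$. The expression $c_1(\frac12-x)+c_2(\frac12+x)$ increases with $x$, so on $\partial\mathbb D$ it is smallest at $x=-1$:
$$\mathcal U\ge c_1(\tfrac12-x)+c_2(\tfrac12+x)-(c_1+c_2)\epsilon_\rho\ge\tfrac12(3c_1-c_2)-(c_1+c_2)\epsilon_\rho .$$
As $3e^{-1/4}-e^{1/4}>0$, this is positive for small $\rho$. In $\Omega=\mathbb D\setminus\Gamma$, which is connected by (F0), the minimum principle gives $\mathcal U,\mathcal V>0$.

**Step 5.** *We compute the ratio.* Near $\Gamma_1$, $\mathcal U-c_1\mathcal V=(c_2-c_1)a$ is harmonic, so $\Delta\mathcal U=c_1\Delta\mathcal V$ there. Near $\Gamma_2$, $\mathcal U-c_2\mathcal V=(c_1-c_2)b$ is harmonic, so $\Delta\mathcal U=c_2\Delta\mathcal V$ there. For small $\rho$ the disks $B(\mp\frac12,7\rho)$ lie in $\mathbb D$ and each meets only one of $\Gamma_1,\Gamma_2$. After the change of variable $z\mapsto-i(z\pm\frac12)$, Lemma 10 with $y\equiv0$ applies and gives $\mathcal U/\mathcal V=c_1$ on $\Gamma_1$ and $c_2$ on $\Gamma_2$.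 Since $|A|^2=|e^{z/4}|^2=e^{x/2}$ equals $e^{\mp1/4}$ at $x=\mp\frac12$, this is $|A|^2$ on $\Gamma$. It is not constant on $\Gamma$, so $\mathcal U,\mathcal V$ are not proportional. $\square$

The conjecture is therefore false.

## 9. Bending a Cantor set into the zero set of $R$: proof of Theorem 2

The plan: for a Cantor graph $\Gamma_y$ take $\mathcal V=g_y$, with charge $2\pi\mu_y$. Give $\mathcal U$ the charge $2\pi q\mu_y$ and add a large multiple $M\operatorname{Im}z$ to it. Then $R=q\mathcal V-\mathcal U$ is a Lipschitz function minus $M\operatorname{Im}z$, so its zero set is a flat graph. Moving the points of $\Gamma_y$ vertically onto that graph defines a map $y\mapsto Ty$, and we want a fixed point. The point to watch is that $M$ must not depend on $\rho$: afterwards, $\rho\to0$ makes $\gamma_y\ge\log\frac1{2\rho}$ so large that $\mathcal U$ is positive in spite of the term $M\operatorname{Im}z$.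

**Step 1.** *We normalize and choose constants in the right order.* Change coordinates by $z\mapsto(z-z_0)/e$. Then $\mathbb D$ becomes a unit disk $D'\ni0$, $z_0$ becomes $0$, $e$ becomes $1$, and $\tau:=\operatorname{dist}(0,\partial D')=1-|z_0|\in(0,1]$. Now $q(0)>0$ and $q_x(0)\ne0$. Choose $r_0\in(0,\min(\frac12,\tau,\varepsilon))$ such that on a neighborhood of $\overline B(0,r_0)$: $q$ is $C^1$ ($C^\infty$ if $q$ is $C^\infty$ near $z_0$), $0<q\le2q(0)$, and $q_x$ has constant sign with $|q_x|\ge\frac12|q_x(0)|$. Let $L=\max_{\overline B(0,r_0)}|\nabla q|\ge|q_x(0)|>0$ and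
$$\Lambda=L\Bigl(1+\log\frac5{\operatorname{cap}K_0}\Bigr),\quad\varepsilon'=\min\Bigl\{\varepsilon,\frac{|q_x(0)|}{4L}\Bigr\}\le\tfrac14,\quad M\ge5\Lambda\ \text{ with }\ \frac\Lambda{M-\Lambda}\le\varepsilon'.$$
None of these depends on $\rho$. Only now choose $\rho>0$ with $6\rho<r_0$, $2\rho\le\tau/2$ and
$$q(0)\log\frac1{2\rho}>L+2M+2q(0)\log\frac2\tau.\tag{5}$$
Use the setting of Section 6 with this $\rho$.

**Step 2.** *We isolate the part of $R$ that depends on $y$, and show that it is Lipschitz with constant $\Lambda$, uniformly in $y$ and $\rho$.* For $y\in Y$ and $z\in B(0,2\rho)$ let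
$$S_y(z)=\gamma_y\,(q(z)-q(0))+\int(q(z)-q(w))\log|z-w|\,d\mu_y(w).$$
Since $|q(z)-q(w)|\le L|z-w|$, the integrand, set to $0$ at $w=z$, is continuous in $w\in\overline B(0,\sqrt2\rho)$. *Claim: $S_y$ is $\Lambda$-Lipschitz on $B(0,2\rho)$.* Replace $\log|z-w|$ by $\frac12\log(|z-w|^2+\epsilon^2)$ to get $S_{y,\epsilon}\in C^1$ with
$$\nabla S_{y,\epsilon}(z)=\nabla q(z)\Bigl[\gamma_y+\int\tfrac12\log(|z-w|^2+\epsilon^2)\,d\mu_y(w)\Bigr]+\int(q(z)-q(w))\frac{z-w}{|z-w|^2+\epsilon^2}\,d\mu_y(w),$$
gradients being written as complex numbers. The bracket is at least $g_y(z)\ge0$. As $|z-w|\le4\rho$, for $\epsilon\le3\rho$ it is at most $\gamma_y+\log5\rho\le\log(5/\operatorname{cap}K_0)$ by (3). Here the size $\log\frac1\rho$ of $\gamma_y$ cancels; this is why $\Lambda$ is free of $\rho$. The last integral is at most $L$ in modulus. So $|\nabla S_{y,\epsilon}|\le\Lambda$. As $5\rho<1$, we have $|\frac12\log(|z-w|^2+\epsilon^2)|\le|\log|z-w||$ for $\epsilon\le3\rho$, so the integrands are dominated by $L|z-w||\log|z-w||$, which is bounded, and $S_{y,\epsilon}\to S_y$ pointwise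 as $\epsilon\to0$. The claim follows.

**Step 3.** *We define $T:Y\to Y$.* Put
$$R_y(z)=S_y(z)-S_y(0)-M\operatorname{Im}z .$$
Let $t\in[-\rho,\rho]$. Since $\Lambda<M$, $s\mapsto R_y(t+is)$ is strictly decreasing on $[-\rho,\rho]$. Since $|S_y(t\pm i\rho)-S_y(0)|\le\sqrt2\Lambda\rho<M\rho$, it is positive at $s=-\rho$ and negative at $s=\rho$. So it has a unique zero, lying in $(-\rho,\rho)$. For $t\in K$ call it $(Ty)(t)$. If $s=(Ty)(t)$, $s'=(Ty)(t')$, then $M(s-s')=S_y(t+is)-S_y(t'+is')$, so $M|s-s'|\le\Lambda(|t-t'|+|s-s'|)$, that is,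
$$|s-s'|\le\frac\Lambda{M-\Lambda}|t-t'|\le\varepsilon'|t-t'|.\tag{6}$$
As $\varepsilon'\le1$, $Ty\in Y$.

**Step 4.** *$T$ is continuous.* Let $y_n\to y$ in $Y$. By Lemma 9 and the continuity of the integrands in $w$, $S_{y_n}(z)\to S_y(z)$ for each $z\in B(0,2\rho)$. By the common Lipschitz constant, the convergence is uniform on compact subsets of $B(0,2\rho)$. Hence every limit point of the sequence $(Ty_n)(t)$ is a zero of $s\mapsto R_y(t+is)$ on $[-\rho,\rho]$, and the zero is unique, so $(Ty_n)(t)\to(Ty)(t)$ for each $t\in K$. The functions $Ty_n$ are 1-Lipschitz on the compact set $K$, so the convergence is uniform.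

**Step 5.** *We take a fixed point.* $Y$ is a non-empty, convex, compact subset of the Banach space $C(K)$. By Schauder's theorem there is $y\in Y$ with $Ty=y$. Fix it and write $\Gamma=\Gamma_y$, $\mu=\mu_y$, $\gamma=\gamma_y$, $S=S_y$, $R=R_y$. Thus
$$R=0\quad\text{on }\Gamma.\tag{7}$$
By (6), $y$ has Lipschitz constant $\le\varepsilon'\le\varepsilon$. Also $\Gamma\subset B(0,2\rho)\subset B(0,\varepsilon)\cap D'$. Being bi-Lipschitz to $\rho K_0(\lambda)$, $\Gamma$ has dimension $\log2/\log(1/\lambda)$.

**Step 6.** *We define the two functions and check that they vanish on $\Gamma$.* Let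
$$\mathcal V=g_y=\gamma+p_\mu,\qquad\mathcal U(z)=\kappa+M\operatorname{Im}z+\int q(w)\log|z-w|\,d\mu(w),\qquad\kappa=\gamma q(0)+S(0).$$
By Lemma 8, $\mathcal V$ is continuous, positive and harmonic off $\Gamma$, and zero on $\Gamma$. $\mathcal U$ is harmonic off $\Gamma$. In $B(0,2\rho)\setminus\Gamma$,
$$q\mathcal V-\mathcal U=\gamma(q(z)-q(0))+\int(q(z)-q(w))\log|z-w|\,d\mu(w)-S(0)-M\operatorname{Im}z=R(z).$$
So $\mathcal U=q\mathcal V-R$ there. Since $\mathcal V$ and, by (7), $R$ are continuous and vanish on $\Gamma$, $\mathcal U\to0$ at every point of $\Gamma$.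

**Step 7.** *$\mathcal U$ is positive.* For $w\in\Gamma$, $|w|<1$ and $|q(0)-q(w)|\,|\log|w||\le L|w||\log|w||\le L$ (with the value $0$ at $w=0$), so $|S(0)|\le L$, and (3) gives $\kappa\ge q(0)\log\frac1{2\rho}-L$. For $z\in\partial D'$ and $w\in\Gamma$, $|z-w|\ge\tau-2\rho\ge\tau/2$ and $0<q(w)\le2q(0)$, so the integral in $\mathcal U(z)$ is $\ge-2q(0)\log\frac2\tau$. Also $|M\operatorname{Im}z|\le2M$, since $D'$ has diameter $2$ and contains $0$. By (5), $\mathcal U>0$ on $\partial D'$. Since $\mathcal U\to0$ at $\Gamma$ and $D'\setminus\Gamma$ is connected by (F0), the minimum principle gives $\mathcal U>0$ in $D'\setminus\Gamma$.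

**Step 8.** *The ratio is $q$.* As distributions $\Delta\mathcal V=2\pi\mu$ and $\Delta\mathcal U=2\pi q\mu$; redefining $\mathcal U$ as $0$ on the null set $\Gamma$ changes nothing. Hence $\Delta\mathcal U=q\,\Delta\mathcal V$. As $6\rho<r_0<\tau$, $\overline B(0,6\rho)\subset D'$, and Lemma 10 with $O=D'$ gives $\lim_{z\to\zeta}\mathcal U/\mathcal V=q(\zeta)$ for all $\zeta\in\Gamma$.

**Step 9.** *$q$ is injective on $\Gamma$.* For $z=t+iy(t)$ and $z'=t'+iy(t')$ in $\Gamma$, the mean value theorem on the segment from $z'$ to $z$ and $|y(t)-y(t')|\le\varepsilon'|t-t'|$ give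
$$|q(z)-q(z')|\ge\bigl(\tfrac12|q_x(0)|-L\varepsilon'\bigr)|t-t'|\ge\tfrac14|q_x(0)|\,|t-t'| .$$

**Step 10.** *If $q$ is $C^\infty$ near $z_0$, $\Gamma$ lies in a $C^{1,\alpha}$ arc in the disk.* First, $\mathcal V$ is $\alpha$-Hölder in $B(0,2\rho)$. Write $d(z)=\operatorname{dist}(z,\Gamma)$. By Lemma 8 at the nearest point of $\Gamma$, $0\le\mathcal V\le Cd^\alpha$ in $B(0,2\rho)$, where $d<4\rho$. A positive harmonic function in $B(z,d(z))$ has gradient at $z$ at most $2/d(z)$ times its value there, so $|\nabla\mathcal V|\le2Cd^{\alpha-1}$ off $\Gamma$. Let $z,z'\in B(0,2\rho)$ be distinct. If $|z-z'|\le\frac12d(z)$, then $d\ge\frac12d(z)\ge|z-z'|$ along the segment, so $|\mathcal V(z)-\mathcal V(z')|\le2C|z-z'|^{\alpha-1}|z-z'|$. Otherwise $d(z)<2|z-z'|$ and $d(z')<3|z-z'|$, so both values lie between $0$ and $3^\alpha C|z-z'|^\alpha$. In both cases $|\mathcal V(z)-\mathcal V(z')|\le C'|z-z'|^\alpha$.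

Now (L) of Section 5, with $W=B(0,2\rho)$, shows that $R$ is $C^{1,\alpha}$ on compact subsets of $B(0,2\rho)$. Since $S$ is $\Lambda$-Lipschitz, $\partial_{\operatorname{Im}z}R\le\Lambda-M<0$. By step 3 the zero set of $R$ in $[-\rho,\rho]^2$ is a graph over $[-\rho,\rho]$, and by the implicit function theorem it is a $C^{1,\alpha}$ arc. It contains $\Gamma$ and lies in $B(0,2\rho)\subset D'$. Undoing the change of coordinates proves the theorem. $\square$

## 10. A single analytic arc that leaves the disk: proof of Proposition 5

By Theorem 3, part 3, a set on one analytic arc can only have the locally constant behavior of Theorem 1. So we take the example of Section 8 and distort it slightly by a conformal map, so that its two vertical lines become parts of a single analytic arc. The model is that $w=e^{i\pi(z+1/2)}$ maps the lines $x=\mp\frac12$ to the positive and the negative real half-axis. The two half-axes are joined only through $w=0$; the shifted line $\mathbb R+i\delta$ avoids $0$, and $z=-\frac12+\frac1{i\pi}\operatorname{Log}w$ pulls it back to an arc.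

**Step 1.** *The example has room outside $\mathbb D$.* Let $\Gamma,\mathcal U,\mathcal V,A$ be as in Section 8, with $\rho$ fixed. $\mathcal U,\mathcal V$ are harmonic in $B(0,\frac32)\setminus\Gamma$, positive in $\mathbb D\setminus\Gamma$ and positive on $\partial\mathbb D$. By continuity there is $s\in(0,\frac12)$ such that they are positive in $B(0,1+s)\setminus\Gamma$. $A$ is entire.

**Step 2.** *We construct the distortion.* For $0<\delta<\frac12e^{-2\pi}$ and $|z|<2$ put, with the principal logarithm,
$$F(z)=z+\frac1{i\pi}\operatorname{Log}\bigl(1-i\delta e^{-i\pi(z+1/2)}\bigr),\qquad\text{so}\qquad e^{i\pi(F(z)+1/2)}=e^{i\pi(z+1/2)}-i\delta.\tag{8}$$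
This is well defined, since $|\delta e^{-i\pi(z+1/2)}|=\delta e^{\pi\operatorname{Im}z}<\frac12$. As $\delta\to0$, $F-\mathrm{id}\to0$ uniformly on $B(0,2)$, and by Cauchy's estimate $F'-1\to0$ uniformly on $B(0,\frac32)$. Fix $\delta$ so small that on $B(0,\frac32)$
$$|F'-1|<\tfrac12,\qquad|F-\mathrm{id}|<\min\{s,\tfrac14,\operatorname{dist}(\Gamma,\partial\mathbb D)\}.$$
On the convex set $B(0,\frac32)$ we have $|F(z)-F(z')-(z-z')|\le\frac12|z-z'|$, so $F$ is injective there. Also $F(\mathbb D)\subset B(0,1+s)$. For $w\in\Gamma$ and $|z|=1$, $|F(z)-z|<\operatorname{dist}(\Gamma,\partial\mathbb D)\le|z-w|$, so by Rouché's theorem $F-w$ has exactly one zero in $\mathbb D$, as $z-w$ does. So $\Gamma\subset F(\mathbb D)$.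

**Step 3.** *We transport the triple.* Put $\Gamma^F=(F|_{\mathbb D})^{-1}(\Gamma)$. It is a compact set homeomorphic to $\Gamma$, hence a Cantor set in $\mathbb D$. The functions $\mathcal U\circ F$, $\mathcal V\circ F$ are positive and harmonic in $\mathbb D\setminus\Gamma^F$, because $F(\mathbb D\setminus\Gamma^F)\subset B(0,1+s)\setminus\Gamma$, and they vanish continuously on $\Gamma^F$. $A\circ F$ is holomorphic in $\mathbb D$. For $\zeta\in\Gamma^F$ the ratio $\mathcal U\circ F/\mathcal V\circ F$ has at $\zeta$ the limit $|A(F(\zeta))|^2$, since $F(\zeta)\in\Gamma$. This takes the two values $e^{\mp1/4}$ on $\Gamma^F$, so the functions are not proportional. Hence $(\mathcal U\circ F,\mathcal V\circ F,A\circ F)$ is an admissible triple for $\Gamma^F$.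

**Step 4.** *The curve in the statement is a real-analytic arc.* Let $\psi(t)=-\frac12+\frac1{i\pi}\operatorname{Log}(t+i\delta)$, $t\in\mathbb R$. It is real-analytic with $\psi'(t)=\frac1{i\pi(t+i\delta)}\ne0$. Its real part $-\frac12+\frac1\pi\arg(t+i\delta)$ lies in $(-\frac12,\frac12)$ and is strictly decreasing in $t$. So $t$ is a continuous function of $\operatorname{Re}\psi(t)$, and $\psi$ is a homeomorphism onto its image.

**Step 5.** *$\Gamma^F$ lies on it.* Let $z\in\Gamma^F$, $F(z)=\mp\frac12+iy$. Then $e^{i\pi(F(z)+1/2)}=\pm e^{-\pi y}$, and (8) gives $e^{i\pi(z+1/2)}=t+i\delta$ with $t=\pm e^{-\pi y}$ real. So $z=\psi(t)+2k$ with $k\in\mathbb Z$. Since $|z-F(z)|<\frac14$, $|\operatorname{Re}z|<\frac34$, while $|\operatorname{Re}\psi(t)|<\frac12$. Hence $|2k|<\frac54$, so $k=0$ and $z=\psi(t)$. Thus $\Gamma^F\subset\psi(\mathbb R)$.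

**Step 6.** *The arc leaves $\mathbb D$.* We have $\psi(0)=-\frac12+\frac1{i\pi}\bigl(\log\delta+\frac{i\pi}2\bigr)=\frac i\pi\log\frac1\delta$, and $\log\frac1\delta>2\pi$, so $|\psi(0)|>2$. This agrees with Theorem 3: the two values of $|A\circ F|^2$ on $\Gamma^F$ are taken on different components of $\psi(\mathbb R)\cap\mathbb D$. $\square$
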